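# Extreme amenability of groups whose metric is a Urysohn sphere

## Bi-invariant Urysohn metrics force fixed points

**Theorem 1.** Let $0<K<\infty$ and let $G$ be a group with a bi-invariant metric $d$ bounded by $K$ that satisfies the following property.

> $(U_K)$: for every finite nonempty $Z\subseteq G$ and every $f:Z\to[0,\infty)$ with $f\le K$ and
> $$|f(z)-f(z')|\le d(z,z')\le f(z)+f(z')\qquad(z,z'\in Z)\tag{1}$$
> there is $g\in G$ with $d(g,z)=f(z)$ for all $z\in Z$.

(For example, this holds if $(G,d)$ is isometric to the Urysohn sphere of diameter $K$.) Then $G$, and every dense subgroup of $G$, is extremely amenable. In particular the group $\mathbb G$ described below is extremely amenable.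

The group $\mathbb G$ comes from Michal Doucha, "Metrical universality for groups", arXiv:1410.1380 (2014), and whether it is extremely amenable is the question behind this talk. Fix $K>0$. An isometric embedding of groups with bi-invariant metrics is an injective homomorphism that preserves the metric. A separable group $G$ with a bi-invariant metric bounded by $K$ is *of almost-universal disposition* if the following holds: whenever $A\le B$ are finitely generated groups, $B$ carries a bi-invariant metric bounded by $K$ and $A$ its restriction, and whenever $\varphi:A\to G$ is an isometric embedding, $S\subseteq A$ is finite and $\varepsilon>0$, there is an isometric embedding $\psi:B\to G$ with $d(\psi(a),\varphi(a))<\varepsilon$ for all $a\in S$. This is the analogue, for groups with bi-invariant metric, of the defining property of the Gurarij space among separable Banach spaces.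

We take as known (Doucha) that there is a separable group $\mathbb G$ that carries a complete bi-invariant metric bounded by $K$ and is of almost-universal disposition; that these properties determine it up to isometric isomorphism; that as a metric space it is isometric to the Urysohn sphere of diameter $K$; and that it contains, as a subgroup, an isometric copy of every separable group with a bi-invariant metric bounded by $K$. For Theorem 1 we use only the shape of the metric: bi-invariant, bounded, a Urysohn sphere.

## What the words in Theorem 1 mean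

**Bi-invariant metrics.** A metric $d$ on a group $G$ is *bi-invariant* if $d(gx,gy)=d(xg,yg)=d(x,y)$ for all $g,x,y$. Put $\|g\|=d(g,1)$. Then $\|\cdot\|$ is symmetric ($\|g^{-1}\|=\|g\|$), subadditive ($\|gh\|\le\|g\|+\|h\|$) and conjugation invariant ($\|hgh^{-1}\|=\|g\|$), and $d(g,h)=\|g^{-1}h\|$. We call it the norm. Two examples: any group with $d(g,h)=K$ for $g\ne h$; and $Q^n$, for a finite group $Q$, with the number of coordinates in which two elements differ. A non-example: the word metric $|g^{-1}h|$ on the free group on $a,c$. It is left invariant, but $|cac^{-1}|=3\neq|a|=1$.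

A bi-invariant metric makes $G$ a topological group, since
$$d(gh,g'h')\le d(gh,g'h)+d(g'h,g'h')=d(g,g')+d(h,h')$$
and $d(g^{-1},h^{-1})=d(1,gh^{-1})=d(h,g)$. One consequence of right invariance will be used all the time: $d(sb,b)=\|s\|$ for *every* $b\in G$. Left translation by $s$ moves all points by the same distance.

**Katětov functions.** A function $f:Z\to[0,\infty)$ on a nonempty subset $Z$ of a metric space is *Katětov* if it satisfies (1). The inequalities (1) are exactly the triangle inequalities for a new point $*$ at distance $f(z)$ from each $z\in Z$. On one point, every value $\ge0$ is allowed; on two points at distance $a$, the values $f(z),f(z')$ must form a triangle with $a$. So $(U_K)$ says: every one-point extension of a finite subset that does not obviously violate the bound $K$ is realised inside $G$. We also allow $K=\infty$, when the condition $f\le K$ is empty. The real line fails $(U_\infty)$: on $Z=\{0,2\}$ the function $f\equiv2$ is Katětov, but no real $g$ has $|g|=|g-2|=2$.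

**Urysohn spaces.** The *Urysohn sphere of diameter $K$* is the complete separable metric space, unique up to isometry, of diameter at most $K$ that contains an isometric copy of every separable metric space of diameter at most $K$ and is ultrahomogeneous: every isometry between finite subsets extends to an isometry of the whole space. The *Urysohn space* $\mathbb U$ is defined in the same way without the bound on the diameter.

The Urysohn sphere of diameter $K$ has $(U_K)$, and $\mathbb U$ has $(U_\infty)$. Let $Z$ and $f$ be as in $(U_K)$. If $f(z_0)=0$ for some $z_0$, then (1) gives $f(z)=d(z_0,z)$ for all $z$, and $g=z_0$ works. If $f>0$, then $Z\cup\{*\}$ with $d(*,z)=f(z)$ is a finite metric space of diameter $\le K$, so it has an isometric embedding $e$. The isometry $e(z)\mapsto z$ between finite sets extends to a global isometry $\alpha$, and $g=\alpha(e(*))$ satisfies $d(g,z)=d(\alpha e(*),\alpha e(z))=f(z)$.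

**Extreme amenability.** A topological group is *extremely amenable* if each of its continuous actions (jointly continuous, always) on a nonempty compact Hausdorff space has a fixed point. A nontrivial finite group is not: it acts on itself, as a discrete space, by left multiplication without fixed points. A topological group with a nontrivial continuous homomorphism $\chi$ to the circle group $\mathbb T$ is not: $g\cdot z=\chi(g)z$ has no fixed point. Dense subgroups in Theorem 1 carry the topology of the restricted metric.

## Embeddings into $\mathbb G$, and abelian groups isometric to $\mathbb U$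

Three more results belong to the talk.

**Corollary.** Every separable group with a bounded bi-invariant metric embeds isometrically into an extremely amenable Polish group with a complete bounded bi-invariant metric. In particular every countable group (free, property (T), …) is a closed discrete subgroup of the extremely amenable group $\mathbb G$.

**Theorem 2.** Let $G$ be an abelian group with an invariant metric $d$ such that $(G,d)$ is isometric to $\mathbb U$; write $\|g\|=d(g,1)$. The following are equivalent:

1. $G$ is extremely amenable;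
2. $G$ has no nontrivial continuous homomorphism to $\mathbb T$;
3. $G$ has no nontrivial continuous homomorphism to $\mathbb R$;
4. $\lim_m\|g^m\|/m=0$ for all $g\in G$.

**Theorem 3.** Both alternatives in Theorem 2 occur. So boundedness cannot be dropped in Theorem 1: some group with bi-invariant metric isometric to $\mathbb U$ is not extremely amenable.

## From fixed points to Lipschitz functions on $G$

We first get rid of compact spaces: a fixed point exists as soon as finitely many Lipschitz functions on $G$ can be made almost invariant at one point $b$.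

**Lemma 4.** Let $G$ be a group with bi-invariant metric and $H\le G$ a dense subgroup ($H=G$ is allowed). Suppose that for all finite $E\subseteq G$, all $1$-Lipschitz $f_1,\dots,f_r:G\to\mathbb R$ and all $\eta>0$ there is $b\in G$ with
$$|f_i(sb)-f_i(b)|\le\eta\qquad(s\in E,\ i\le r).\tag{2}$$
Then $H$ is extremely amenable.

*Proof.* Let $H$ act continuously on a nonempty compact Hausdorff space $P$.

**Step 1: reduce to approximate fixed points.** For finite $E\subseteq H$, finite $\mathcal H\subseteq C(P,\mathbb R)$ and $\eta>0$ let
$$P(E,\mathcal H,\eta)=\{p\in P:\ |h(sp)-h(p)|\le\eta\ \text{ for all } s\in E,\ h\in\mathcal H\}.$$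
These sets are closed, and $P(E,\mathcal H,\eta)\cap P(E',\mathcal H',\eta')\supseteq P(E\cup E',\mathcal H\cup\mathcal H',\min(\eta,\eta'))$. If all of them are nonempty, then by compactness some $p$ lies in all of them. For this $p$ we have $h(sp)=h(p)$ for all $h\in C(P,\mathbb R)$ and $s\in H$. Continuous functions separate the points of $P$, so $sp=p$ for all $s\in H$. It remains to show that each $P(E,\mathcal H,\eta)$ is nonempty. Fix $E,\mathcal H,\eta$.

**Step 2: pull the functions back to $G$.** Fix $p_0\in P$ and put $\phi_h(g)=h(gp_0)$ for $g\in H$, $h\in\mathcal H$. We claim that $\phi_h$ is uniformly continuous. Given $\kappa>0$, the set $\{(u,p)\in H\times P:|h(up)-h(p)|<\kappa\}$ is open and contains $\{1\}\times P$. Since $P$ is compact, the tube lemma gives $\delta>0$ such that it contains $\{u\in H:d(u,1)<\delta\}\times P$. If $d(g,g')<\delta$, then $d(gg'^{-1},1)=d(g,g')<\delta$ by right invariance, so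
$$|\phi_h(g)-\phi_h(g')|=|h(gg'^{-1}\cdot g'p_0)-h(g'p_0)|<\kappa .$$
Also $\phi_h$ is bounded. As $H$ is dense, $\phi_h$ extends uniquely to a bounded uniformly continuous function on $G$, still called $\phi_h$.

**Step 3: replace $\phi_h$ by a Lipschitz function.** Let $C\ge\sup|\phi_h|$ for all $h\in\mathcal H$. Choose $\delta>0$ with $|\phi_h(g)-\phi_h(g')|\le\eta/8$ whenever $d(g,g')<\delta$ and $h\in\mathcal H$. Put $L=1+2C/\delta$ and
$$g_h(g)=\inf_{k\in G}\big[\phi_h(k)+L\,d(g,k)\big].$$
As an infimum of $L$-Lipschitz functions that are bounded below by $-C$, $g_h$ is finite and $L$-Lipschitz. Taking $k=g$ gives $g_h\le\phi_h$. Moreover $g_h\ge\phi_h-\eta/8$: if $d(g,k)<\delta$, then $\phi_h(k)+L\,d(g,k)\ge\phi_h(g)-\eta/8$; if $d(g,k)\ge\delta$, then $\phi_h(k)+L\,d(g,k)\ge-C+2C\ge\phi_h(g)$.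

**Step 4: use (2) and return to $H$.** Apply (2) to the $1$-Lipschitz functions $g_h/L$ with tolerance $\eta/(4L)$. We get $b\in G$ with $|g_h(sb)-g_h(b)|\le\eta/4$. Since $0\le\phi_h-g_h\le\eta/8$, it follows that $|\phi_h(sb)-\phi_h(b)|\le\eta/4+\eta/8\le\eta/2$ for $s\in E$, $h\in\mathcal H$. Choose $b'\in H$ with $d(b,b')<\delta$. By left invariance $d(sb,sb')<\delta$, so replacing $b$ by $b'$ costs at most $2\cdot\eta/8$, and $|\phi_h(sb')-\phi_h(b')|\le\eta$. As $b',sb'\in H$, this says $|h(s\,b'p_0)-h(b'p_0)|\le\eta$, that is, $b'p_0\in P(E,\mathcal H,\eta)$. $\blacksquare$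

The conclusion (2) can fail. If $\chi:G\to\mathbb R$ is a $1$-Lipschitz homomorphism with $\chi(s)\ne0$, then $\chi(sb)-\chi(b)=\chi(s)$ for all $b$.

## Distance functions, an involution, and an element of infinite order

**One point $b$ chosen from finite data.** Let $G$ be as in Theorem 1. Suppose first that all $f_i$ in (2) are distance functions, $f_i=d(\cdot,a_i)$. Let $Z$ consist of all $a_i$ and all $s^{-1}a_i$, $s\in E$. The constant function $K$ on $Z$ is Katětov, so there is $b$ at distance $K$ from all of $Z$, and
$$f_i(sb)=d(sb,a_i)=d(b,s^{-1}a_i)=K=f_i(b).$$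
So (2) holds exactly. The argument stops at a general $1$-Lipschitz $f$. Property $(U_K)$ prescribes distances to a *finite* set, and $f(b)$ is not determined by finitely many distances; about $f(sb)-f(b)$ we know only $|f(sb)-f(b)|\le d(sb,b)=\|s\|$. Nor does one $b$ serve all $f$: for $f=d(\cdot,b)$ the difference is exactly $\|s\|$. We need many candidates for $b$, arranged so that no Lipschitz $f$ can defeat all of them.

**An involution, by hand.** Let $E=\{s\}$ with $s^2=1$ and $\|s\|=a>0$. With the single candidate $b=1$ we have only $|f(s)-f(1)|\le a$. Let us arrange two candidates. On $Z=\{1,s\}$ the constant function $a/2$ is Katětov, so there is $g$ with $d(g,1)=d(g,s)=a/2$. Translating by $s$, $d(sg,s)=d(sg,1)=a/2$, and $d(g,sg)=d(1,s)=a$ by right invariance. So $1,g,s,sg$ is a square with sides $a/2$ and diagonals $a$, on which $s$ exchanges opposite corners. Let $f$ be $1$-Lipschitz and $u=f(s)-f(1)$. Both $f(g)$ and $f(sg)$ lie in the interval from $\max(f(1),f(s))-a/2$ to $\min(f(1),f(s))+a/2$, whose length is $a-|u|$. Hence $|f(sg)-f(g)|\le a-|u|$, and one of $b=1$, $b=g$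 satisfies $|f(sb)-f(b)|\le a/2$. Two candidates have halved the trivial bound.

The square is $\{0,1\}^2$ with a normalised Hamming distance, and $s$ flips both coordinates. With $\{0,1\}^n$ in place of $\{0,1\}^2$, the flip still moves every point by the full diameter. But a Lipschitz function on a large cube is almost constant on most of it, so at most points it hardly notices the flip. For instance, $x\mapsto\frac an\#\{i:x_i=1\}$ jumps by $a$ from $(0,\dots,0)$ to $(1,\dots,1)$, but does not change at all under the flip at a point with half its coordinates equal to $1$ ($n$ even). This is the mechanism of the proof. For general $E$ we want a finite group $Q$ on which the elements of $E$ act, and a map $b:Q^n\to G$ that is Lipschitz for a Hamming distance and carries the action on $Q^n$ to left multiplication in $G$.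

**Where exact equivariance stops.** Let $s\in G$ have infinite order, and let it act on $X=Q^n$ with $Q$ cyclic of order $m$. If $b(sx)=sb(x)$ for all $x$, then $b(x)=b(s^mx)=s^mb(x)$, so $s^m=1$, which is false. No finite set has an exactly equivariant map to $G$.

## Approximate equivariance and the inequality $\|\theta(w)\|\le\varepsilon|w|$

So we ask for less. Let $\Gamma$ be a group generated by a finite set $T$, with word length $|\cdot|$ with respect to $T\cup T^{-1}$, let $\theta:\Gamma\to G$ be a homomorphism, and write $\nu(w)=\|\theta(w)\|$ for $w\in\Gamma$. Let $\Gamma$ act by isometries on a finite metric space $(X,D)$, and ask for $b:X\to G$ with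
$$d(b(x),b(y))\le D(x,y),\qquad d\big(b(tx),\theta(t)b(x)\big)\le\varepsilon\qquad(x,y\in X,\ t\in T).\tag{3}$$

What does (3) force? With $x'=t^{-1}x$ we have $d(b(t^{-1}x),\theta(t)^{-1}b(x))=d(\theta(t)b(x'),b(tx'))\le\varepsilon$, so generators and their inverses both cost at most $\varepsilon$. If $w=t_1w_1$ with $t_1\in T\cup T^{-1}$ and $|w|=|w_1|+1$, then
$$d(b(wx),\theta(w)b(x))\le d\big(b(t_1w_1x),\theta(t_1)b(w_1x)\big)+d\big(b(w_1x),\theta(w_1)b(x)\big),$$
where left invariance was used for the last term. By induction $d(b(wx),\theta(w)b(x))\le\varepsilon|w|$ for all $w$. If $w$ acts trivially on $X$, then $b(wx)=b(x)$ and right invariance gives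
$$\nu(w)=d(b(x),\theta(w)b(x))\le\varepsilon|w| .$$
So this inequality, for the words that act trivially, is *necessary*. The next statement says that it is also enough. It is harmless in the bounded case: $\nu\le K$, so it holds automatically for words with $|w|\ge K/\varepsilon$, and we only have to keep short words from acting trivially. In the unbounded case it can fail: if $\Gamma=\mathbb Z$ and $\nu(k)=|k|$, it fails on every finite-index subgroup as soon as $\varepsilon<1$.

**Proposition 5.** Let $K\in(0,\infty]$ and let $G$ be a group with bi-invariant metric $d$ of diameter $\le K$ satisfying $(U_K)$. Let $\Gamma$, $T$, $|\cdot|$, $\theta$, $\nu$ be as above. Let $\varepsilon>0$ and suppose that $N\lhd\Gamma$ has finite index and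
$$\nu(w)\le\varepsilon|w|\qquad(w\in N).\tag{4}$$
Then for all $1$-Lipschitz $f_1,\dots,f_r:G\to\mathbb R$ and $\eta>0$ there is $b\in G$ with $|f_i(\theta(t)b)-f_i(b)|\le\varepsilon+\eta$ for all $t\in T$, $i\le r$.

## Proof of Proposition 5

By bi-invariance of $d$, $\nu$ is symmetric, subadditive and conjugation invariant on $\Gamma$, and $\nu\le K$.

**Step 1: build the finite space $X$.** We want a Hamming cube on which $\Gamma$ acts through $\Gamma/N$, with a scale $M$ large enough to pay for elements outside $N$. Let $Q=\Gamma/N$ and let $R$ be a finite set of coset representatives. Choose $M>0$ with $M\ge\nu(\rho)+\varepsilon|\rho|$ for all $\rho\in R$. Write $w\in\Gamma$ as $w=\rho u$ with $\rho\in R$, $u\in N$. Then $|u|\le|\rho|+|w|$, and by (4)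
$$\nu(w)\le\nu(\rho)+\nu(u)\le\nu(\rho)+\varepsilon|u|\le\nu(\rho)+\varepsilon|\rho|+\varepsilon|w|\le M+\varepsilon|w|.$$
Fix $n$ with $4r(|T|+1)M^2<n\eta^2$. Let $X=Q^n$, let $\Gamma$ act by left multiplication in all coordinates, and let
$$D(x,y)=\frac Mn\,\#\{i:x_i\ne y_i\}.$$
The action is by $D$-isometries. For $q\in\Gamma$ we have $w\,qN=qN$ if and only if $q^{-1}wq\in N$, that is, $w\in N$, because $N$ is normal. So $D(wx,x)=0$ if $w\in N$, and $D(wx,x)=M$ if $w\notin N$. In the first case use (4), in the second the display above:
$$\nu(w)\le\varepsilon|w|+D(wx,x)\qquad(w\in\Gamma,\ x\in X).\tag{5}$$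

**Step 2: prescribe the distances.** We look for $b:X\to G$ with (3), and we decide in advance what $d(b(y),\theta(v)b(x))$ should be. If (3) holds, we can travel from $b(y)$ to $\theta(v)b(x)$ through $b(wx)$ and $\theta(w)b(x)$, for any $w\in\Gamma$. The three legs cost at most $D(wx,y)$, then $\varepsilon|w|$, then $d(\theta(w)b(x),\theta(v)b(x))=\nu(w^{-1}v)$. We prescribe the cheapest such route, cut off at $K$:
$$\lambda(y,v,x)=\min\Big\{K,\ \inf_{w\in\Gamma}\big[\nu(w^{-1}v)+\varepsilon|w|+D(wx,y)\big]\Big\}\qquad(x,y\in X,\ v\in\Gamma).\tag{6}$$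
These are finite numbers $\ge0$, also when $K=\infty$.

**Step 3: check that $\lambda$ behaves like a distance.** We need four properties.

(a) $\lambda(x,v,x)=\nu(v)$. This is forced, since $d(b,\theta(v)b)=\nu(v)$ for every $b$, and it is where (5) enters. For "$\le$" take $w=1$ and recall $\nu(v)\le K$. For "$\ge$", we have $\nu(v)\le K$, and for every $w$, by (5), $\nu(v)\le\nu(w)+\nu(w^{-1}v)\le\nu(w^{-1}v)+\varepsilon|w|+D(wx,x)$.

(b) $\lambda(x,v^{-1},y)=\lambda(y,v,x)$. The left side is the minimum of $K$ and the infimum of $\nu(w^{-1}v^{-1})+\varepsilon|w|+D(wy,x)$. Replace $w$ by $w^{-1}$. Then $\nu(wv^{-1})=\nu(vw^{-1})=\nu(w^{-1}v)$ by symmetry and conjugation by $w^{-1}$; also $|w^{-1}|=|w|$ and $D(w^{-1}y,x)=D(wx,y)$.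

(c) $\lambda(z,uv,x)\le\lambda(z,u,y)+\lambda(y,v,x)$. Given $w',w\in\Gamma$ (for the first and second term on the right), test the left side with $w'w$. We have
$$(w'w)^{-1}uv=\big[w^{-1}(w'^{-1}u)w\big]\,w^{-1}v,$$
so $\nu((w'w)^{-1}uv)\le\nu(w'^{-1}u)+\nu(w^{-1}v)$ by conjugation invariance. Next, $|w'w|\le|w'|+|w|$. Finally $D(w'wx,z)\le D(w'wx,w'y)+D(w'y,z)=D(wx,y)+D(w'y,z)$. Add these three inequalities, take infima over $w'$ and $w$, and use $\min(K,\alpha+\beta)\le\min(K,\alpha)+\min(K,\beta)$ for $\alpha,\beta\ge0$.

(d) $\lambda(y,1,x)\le D(x,y)$, by taking $w=1$. And $\lambda(tx,t,x)\le\varepsilon$ for $t\in T$, by taking $w=t$, since $|t|\le1$.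

**Step 4: realise the distances in $G$.** Property $(U_K)$ handles one new point and a finite set. So we choose the points one at a time, and we prescribe distances only for $v$ in a ball of $\Gamma$ that shrinks by a factor $2$ each time. The factor is needed because the distance between $\theta(u)b_i$ and $\theta(v)b_j$ involves $u^{-1}v$, which may be twice as long as $u$ and $v$.

Enumerate $X=\{x^{(1)},\dots,x^{(m)}\}$ and put $R_k=2^{m-k}$. We construct $b_1,\dots,b_m\in G$ such that for each $k\le m$
$$d(b_i,\theta(v)b_j)=\lambda(x^{(i)},v,x^{(j)})\qquad(i,j\le k,\ |v|\le R_k).\tag{7$_k$}$$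

For $k=1$ let $b_1=1$; then $d(b_1,\theta(v)b_1)=\nu(v)=\lambda(x^{(1)},v,x^{(1)})$ by (a).

Now let $b_1,\dots,b_k$ with (7$_k$) be given, $k<m$. The set $Z=\{\theta(v)b_j:\ j\le k,\ |v|\le R_{k+1}\}$ is finite and nonempty. Put
$$f(\theta(v)b_j)=\lambda(x^{(k+1)},v,x^{(j)})\le K .$$
We must see that $f$ is well defined and Katětov. Let $z=\theta(u)b_i$ and $z'=\theta(v)b_j$ with $i,j\le k$ and $|u|,|v|\le R_{k+1}$. Since $|u^{-1}v|\le2R_{k+1}=R_k$, left invariance and (7$_k$) give
$$d(z,z')=d(b_i,\theta(u^{-1}v)b_j)=\lambda(x^{(i)},u^{-1}v,x^{(j)}).$$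
By (c), and by (b) in the last two lines,
$$\begin{aligned}
\lambda(x^{(k+1)},v,x^{(j)})&\le\lambda(x^{(k+1)},u,x^{(i)})+\lambda(x^{(i)},u^{-1}v,x^{(j)}),\\
\lambda(x^{(k+1)},u,x^{(i)})&\le\lambda(x^{(k+1)},v,x^{(j)})+\lambda(x^{(j)},v^{-1}u,x^{(i)})=\lambda(x^{(k+1)},v,x^{(j)})+\lambda(x^{(i)},u^{-1}v,x^{(j)}),\\
\lambda(x^{(i)},u^{-1}v,x^{(j)})&\le\lambda(x^{(i)},u^{-1},x^{(k+1)})+\lambda(x^{(k+1)},v,x^{(j)})=\lambda(x^{(k+1)},u,x^{(i)})+\lambda(x^{(k+1)},v,x^{(j)}).
\end{aligned}$$
The first two lines say that the values assigned to $z$ and $z'$ differ by at most $d(z,z')$. In particular, if $z=z'$ the two values agree, so $f$ is well defined. All three lines together are (1). By $(U_K)$ there is $b_{k+1}\in G$ with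
$$d(b_{k+1},\theta(v)b_j)=\lambda(x^{(k+1)},v,x^{(j)})\qquad(j\le k,\ |v|\le R_{k+1}).$$

Let us verify (7$_{k+1}$). Pairs $i,j\le k$ are covered by (7$_k$), as $R_{k+1}\le R_k$. Pairs $(k+1,j)$ with $j\le k$ hold by the choice of $b_{k+1}$. For $(i,k+1)$ with $i\le k$, left invariance and (b) give
$$d(b_i,\theta(v)b_{k+1})=d(b_{k+1},\theta(v^{-1})b_i)=\lambda(x^{(k+1)},v^{-1},x^{(i)})=\lambda(x^{(i)},v,x^{(k+1)}).$$
For $(k+1,k+1)$ we had no freedom and need none: by right invariance and (a), $d(b_{k+1},\theta(v)b_{k+1})=\nu(v)=\lambda(x^{(k+1)},v,x^{(k+1)})$.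

Write $b(x^{(i)})=b_i$. Since $R_m=1$, (7$_m$) applies to $v=1$ and to $v=t\in T$. With (d) it gives $d(b(x),b(y))=\lambda(x,1,y)\le D(x,y)$ and $d(b(tx),\theta(t)b(x))=\lambda(tx,t,x)\le\varepsilon$. So $b$ satisfies (3).

**Step 5: Lipschitz functions on $X$ concentrate.** We show that $\varphi_i=f_i\circ b$ is close to its mean at most points of $X$. Let $x$ be uniformly distributed in $X=Q^n$, and write $\varphi$ for one of the $\varphi_i$. By (3), changing one coordinate of $x$ changes $\varphi$ by at most $M/n$. Let $F_k(x)$ be the average of $\varphi$ over the coordinates $k+1,\dots,n$, the first $k$ being fixed; so $F_0=\mathbb E\varphi$ and $F_n=\varphi$. Put $\Delta_k=F_k-F_{k-1}$. Two values of $F_k$ that differ only in the $k$-th coordinate are averages of values of $\varphi$ that differ pairwise by at most $M/n$, and $F_{k-1}$ is the average of $F_k$ over the $k$-th coordinate. Hence $|\Delta_k|\le M/n$, and the average of $\Delta_k$ over the $k$-th coordinate is $0$. For $j<k$, $\Delta_j$ does not depend on the $k$-th coordinate, so $\mathbb E[\Delta_j\Delta_k]=0$. Therefore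
$$\mathrm{Var}(\varphi)=\sum_{k=1}^n\mathbb E[\Delta_k^2]\le n\cdot\frac{M^2}{n^2}=\frac{M^2}n .$$

**Step 6: choose $x$.** For $t\in T\cup\{1\}$ the map $x\mapsto tx$ preserves the uniform measure. So Chebyshev's inequality gives
$$\Pr\big(|\varphi_i(tx)-\mathbb E\varphi_i|>\eta/2\big)\le\frac{4M^2}{n\eta^2}\qquad(t\in T\cup\{1\},\ i\le r).$$
There are at most $r(|T|+1)$ such events, and by the choice of $n$ their probabilities sum to less than $1$. So some $x\in X$ lies in none of them, and for this $x$ we have $|\varphi_i(tx)-\varphi_i(x)|\le\eta$ for all $t\in T$, $i\le r$. Put $b=b(x)$. Since $f_i$ is $1$-Lipschitz, (3) gives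
$$|f_i(\theta(t)b)-f_i(b)|\le|f_i(\theta(t)b(x))-f_i(b(tx))|+|\varphi_i(tx)-\varphi_i(x)|\le\varepsilon+\eta.\qquad\blacksquare$$

## Free groups, residual finiteness and bounded metrics

**Proof of Theorem 1.** By Lemma 4 it is enough to verify (2). Let $E\subseteq G$ be finite and nonempty, let $f_1,\dots,f_r$ be $1$-Lipschitz, and let $\eta>0$. Put $\varepsilon=\eta/2$. Let $\Gamma$ be the free group on a set $T=\{t_s:s\in E\}$, and let $\theta:\Gamma\to G$ be the homomorphism with $\theta(t_s)=s$.

We need $N$ with (4), and for this we keep the short words out of $N$. Only finitely many $w\ne1$ in $\Gamma$ have $|w|<K/\varepsilon$. Free groups are residually finite, so for each such $w$ there is a normal subgroup of finite index that does not contain $w$; let $N$ be the intersection of these (and $N=\Gamma$ if there are none). It is normal of finite index. Every $w\in N$ with $w\ne1$ has $|w|\ge K/\varepsilon$, so $\nu(w)\le K\le\varepsilon|w|$; and $\nu(1)=0$. So (4) holds. Proposition 5, with $\eta/2$ in place of its $\eta$, gives $b\in G$ with $|f_i(sb)-f_i(b)|\le\varepsilon+\eta/2=\eta$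 for all $s\in E$, $i\le r$. This is (2), so $G$ and all its dense subgroups are extremely amenable.

The group $\mathbb G$ carries a bi-invariant metric bounded by $K$ and is isometric to the Urysohn sphere of diameter $K$, which has $(U_K)$. Hence $\mathbb G$ is extremely amenable. $\blacksquare$

**Proof of the Corollary.** If the metric of the given separable group is bounded by $K$, use the universality of $\mathbb G$ for this $K$: $\mathbb G$ is Polish, its metric is complete, bounded and bi-invariant, and it is extremely amenable by Theorem 1. A countable group with the metric taking only the values $0$ and $K$ is a separable group with a bi-invariant metric bounded by $K$. So it has an isometric copy in $\mathbb G$; this copy is discrete, and it is complete in the restricted metric, hence closed. $\blacksquare$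

## Abelian group structures on $\mathbb U$: characters and linear growth

**Proof of Theorem 2.** We write $G$ additively, so $\|g\|=d(g,0)$, and (iv), the fourth condition, reads $\|mg\|/m\to0$. Number the conditions (i)–(iv).

**(i)⇒(ii).** A nontrivial continuous $\chi:G\to\mathbb T$ gives the action $g\cdot z=\chi(g)z$ on $\mathbb T$, which has no fixed point.

**(ii)⇒(iii).** If $\xi:G\to\mathbb R$ is a continuous homomorphism with $\xi(g)\ne0$, choose $c\in\mathbb R$ with $c\,\xi(g)\notin\mathbb Z$. Then $e^{2\pi ic\xi}$ is a nontrivial continuous homomorphism to $\mathbb T$.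

**(iii)⇒(iv).** We show that an element of positive growth rate yields a homomorphism to $\mathbb R$, by Hahn–Banach. The sequence $m\mapsto\|mg\|$ is subadditive, so by Fekete's lemma $p(g)=\lim_m\|mg\|/m$ exists. Clearly $p(g)\le\|g\|$. Since $m(g+h)=mg+mh$, we have $p(g+h)\le p(g)+p(h)$. And $p(kg)=|k|p(g)$ for $k\in\mathbb Z$: for $k\ne0$, $\|mkg\|/m=|k|\cdot\|m|k|g\|/(m|k|)$. In particular $p$ vanishes on torsion elements.

Let $V=G\otimes\mathbb Q$. Every element of $V$ has the form $g\otimes\frac1q$ with $q\ge1$, and $g\otimes\frac1q=g'\otimes\frac1{q'}$ exactly when $q'g-qg'$ is torsion. In that case $|p(q'g)-p(qg')|\le p(q'g-qg')=0$, so $p(g)/q=p(g')/q'$. Hence $p(g\otimes\frac1q)=p(g)/q$ is well defined on $V$; with common denominators we see that it is subadditive, and it satisfies $p(cv)=|c|p(v)$ for $c\in\mathbb Q$.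

Suppose that $p(s)>0$ for some $s\in G$, and write $\bar s=s\otimes1$. On $\mathbb Q\bar s$ the functional $\xi(c\bar s)=c\,p(s)$ satisfies $\xi\le p$. Consider all $\mathbb Q$-linear extensions of it to subspaces $W\le V$ that satisfy $\xi\le p$. By Zorn's lemma there is a maximal one. If $v\in V\setminus W$, then for $w,w'\in W$
$$\xi(w)+\xi(w')\le p(w+w')\le p(w-v)+p(w'+v),$$
so there is a real $c$ with $\xi(w)-p(w-v)\le c\le p(w'+v)-\xi(w')$ for all $w,w'\in W$. Put $\xi(w+qv)=\xi(w)+qc$ for $q\in\mathbb Q$. For $q>0$, $\xi(w)+qc=q(\xi(w/q)+c)\le q\,p(w/q+v)=p(w+qv)$. For $q=-\rho<0$, $\xi(w)-\rho c=\rho(\xi(w/\rho)-c)\le\rho\,p(w/\rho-v)=p(w-\rho v)$. So $\xi\le p$ on $W+\mathbb Qv$, against maximality. Hence $W=V$.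

Now $g\mapsto\xi(g\otimes1)$ is a homomorphism $G\to\mathbb R$, still called $\xi$. From $\xi(\pm g)\le p(g)$ we get $|\xi|\le p\le\|\cdot\|$, so $|\xi(g)-\xi(h)|\le d(g,h)$ and $\xi$ is continuous. It is nonzero, as $\xi(s)=p(s)>0$. This contradicts (iii).

**(iv)⇒(i).** We verify (2) with $\Gamma=\mathbb Z^E$. Let $E\subseteq G$ be finite and nonempty, let $\eta>0$ and $\varepsilon=\eta/2$. Let $T=\{e_s:s\in E\}$ be the standard generators of $\Gamma$ and $\theta(e_s)=s$; word length on $\Gamma$ is the sum of the absolute values of the coordinates. By (iv) choose $m\ge1$ with $\|ms\|\le\varepsilon m$ for all $s\in E$, and let $N=m\Gamma$, which has finite index. For $w=\sum_smk_se_s\in N$,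
$$\nu(w)=\Big\|\sum_sk_s(ms)\Big\|\le\sum_s|k_s|\,\|ms\|\le\varepsilon m\sum_s|k_s|=\varepsilon|w| ,$$
which is (4). Since $\mathbb U$ has $(U_\infty)$, Proposition 5 with $K=\infty$, and $\eta/2$ in place of its $\eta$, gives (2). Lemma 4 finishes the proof. $\blacksquare$

## Two abelian groups isometric to $\mathbb U$

To prove Theorem 3 we build two abelian groups isometric to $\mathbb U$. The plan is to realise Katětov functions by new group elements, one at a time, and to take a completion at the end. Let $\Lambda$ be $\mathbb Z$ or $\mathbb Z/2$. If $\Lambda=\mathbb Z/2$, all groups below have exponent $2$. If $\Lambda=\mathbb Z$, each group also carries a $1$-Lipschitz homomorphism $\chi$ to $\mathbb R$, that is, $|\chi(g)|\le\|g\|$.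

**Lemma 6.** Let $H$ be a countable abelian group (of exponent $2$ if $\Lambda=\mathbb Z/2$) with an invariant metric $d$ and norm $\|\cdot\|$. Let $Z\subseteq H$ be finite and nonempty and let $f:Z\to(0,\infty)$ be Katětov. Then $H'=H\oplus\Lambda b$ carries an invariant metric that extends $d$ and satisfies $d(b,z)=f(z)$ for $z\in Z$. If $\Lambda=\mathbb Z$ and $\chi:H\to\mathbb R$ is a $1$-Lipschitz homomorphism, then $\chi$ extends to a $1$-Lipschitz homomorphism on $H'$.

*Proof.* As in (6), we take the cheapest cost. For $g\in H'$ let
$$\|g\|'=\inf\Big\{\|h\|+\sum_{l=1}^Lf(z_l):\ g=h+\sum_{l=1}^L\sigma_l(b-z_l),\ L\ge0,\ h\in H,\ z_l\in Z,\ \sigma_l=\pm1\Big\}.\tag{8}$$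
Every $g$ has such an expression, since $b=(b-z)+z$. The function is symmetric (change all signs) and subadditive (add expressions).

**Step 1: $\|g\|'=\|g\|$ for $g\in H$.** The choice $L=0$ gives "$\le$". Conversely, take an expression as in (8) for $g\in H$. The coefficient of $b$ vanishes. If $\Lambda=\mathbb Z$, there are as many signs $+$ as $-$, and we pair each $+$ with a $-$. If $\Lambda=\mathbb Z/2$, then $L$ is even, and we pair arbitrarily. With $z,z'$ the two points of a pair, the pair sums to $\pm(z-z')$, whose norm is $d(z,z')\le f(z)+f(z')$. Hence $\|g\|\le\|h\|+\sum_lf(z_l)$.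

**Step 2: $\|b-z_0\|'=f(z_0)$ for $z_0\in Z$.** "$\le$" is clear. For "$\ge$", take an expression for $b-z_0$. If $\Lambda=\mathbb Z$ there is one more $+$ than $-$; if $\Lambda=\mathbb Z/2$, $L$ is odd. So we can pair off all terms but one, which equals $b-z$ for some $z\in Z$. The rest, $h$ together with the pairs, is an element $h'\in H$ with $h'=(b-z_0)-(b-z)=z-z_0$, and as in Step 1 its norm is at most $\|h\|+\sum_lf(z_l)-f(z)$. So the cost of the expression is at least $\|z-z_0\|+f(z)\ge f(z_0)$, by (1).

**Step 3: $\|\cdot\|'$ is a norm.** If $g\notin H$, every expression has $L\ge1$, so $\|g\|'\ge\min f>0$. With Step 1, $\|g\|'=0$ only for $g=0$. So $\|g-g'\|'$ is an invariant metric on $H'$ extending that of $H$, and $d(b,z)=f(z)$ by Step 2.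

**Step 4: extend $\chi$ if $\Lambda=\mathbb Z$.** Since $|\chi(z)-\chi(z')|\le d(z,z')\le f(z)+f(z')$, the finitely many intervals $[\chi(z)-f(z),\chi(z)+f(z)]$, $z\in Z$, intersect pairwise. By Helly's theorem in $\mathbb R$ they have a common point $c$. Put $\chi(b)=c$. Then $|\chi(b-z)|\le f(z)$ for $z\in Z$. For any expression as in (8), $|\chi(g)|\le\|h\|+\sum_lf(z_l)$; hence $|\chi(g)|\le\|g\|'$. $\blacksquare$

A metric space $Y$ has the *approximate extension property* if for every finite nonempty $Z\subseteq Y$, every Katětov $f$ on $Z$ and every $\kappa>0$ there is $y\in Y$ with $|d(y,z)-f(z)|<\kappa$ for all $z\in Z$. The next lemma is classical (Urysohn, Katětov; see e.g. Gao, *Invariant Descriptive Set Theory*, or Pestov, *Dynamics of Infinite-dimensional Groups*); we include a proof.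

**Lemma 7.** A nonempty complete separable metric space $Y$ with the approximate extension property is isometric to $\mathbb U$.

*Proof.* **Step 1: $Y$ has $(U_\infty)$.** Let $Z$ be finite and nonempty and $f$ Katětov on $Z$. We construct $y_0,y_1,\dots$ in $Y$ such that $e_n=\max_{z\in Z}|d(y_n,z)-f(z)|\le2^{-n}$ and $d(y_n,y_{n+1})\le2^{1-n}$. The point $y_0$ exists by assumption. Given $y_n$, extend $f$ to $Z\cup\{y_n\}$ by $f(y_n)=e_n$ if $y_n\notin Z$. The extension is Katětov: for $z\in Z$, $|d(y_n,z)-f(z)|\le e_n$ gives $d(y_n,z)\le f(z)+e_n$ and $f(z)-e_n\le d(y_n,z)$. It remains to see that $e_n\le d(y_n,z)+f(z)$. Let $e_n=|d(y_n,z_0)-f(z_0)|$; we have $d(y_n,z_0)\le d(y_n,z)+d(z,z_0)\le d(y_n,z)+f(z)+f(z_0)$ and $f(z_0)\le f(z)+d(z,z_0)\le f(z)+d(z,y_n)+d(y_n,z_0)$. If $y_n\in Z$, nothing is extended, and $f(y_n)=|d(y_n,y_n)-f(y_n)|\le e_n$. In both cases the assumption, with $\kappa=2^{-n-1}$, gives $y_{n+1}$ with $e_{n+1}\le2^{-n-1}$ and $d(y_{n+1},y_n)\le e_n+2^{-n-1}\le2^{1-n}$. The sequence is Cauchy, and its limit $y$ satisfies $d(y,z)=f(z)$ for all $z\in Z$.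

**Step 2: back and forth.** Let $(y_i)_{i\ge1}$ and $(u_i)_{i\ge1}$ be dense sequences in $Y$ and $\mathbb U$. Start with $y_1\mapsto u_1$. Let $j:A\to B$ be an isometry between finite nonempty subsets of $Y$ and $\mathbb U$, and let $y\in Y$. The function $f(j(a))=d(y,a)$ on $B$ is Katětov, and $(U_\infty)$ for $\mathbb U$ gives $u$ with $d(u,j(a))=d(y,a)$ for all $a\in A$. So $j$ extends to $A\cup\{y\}$ with $y\mapsto u$ (if $y\in A$, then $u=j(y)$). In the same way, by Step 1, any point of $\mathbb U$ can be added to the range. Alternating through the two sequences, we get an isometry between dense subsets of $Y$ and $\mathbb U$. As both spaces are complete, it extends to an isometry of $Y$ onto $\mathbb U$. $\blacksquare$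

**Proof of Theorem 3.**

**Step 1: iterate Lemma 6.** If $\Lambda=\mathbb Z$, start with $H_0=\mathbb Z$, $\|k\|=|k|$, $\chi=\mathrm{id}$. If $\Lambda=\mathbb Z/2$, start with $H_0=\mathbb Z/2$ and any norm, for instance the one with value $1$ at the nonzero element. For each finite nonempty $Z$ that occurs, fix a countable dense subset $\mathcal F_Z$ of the set of positive Katětov functions on $Z$; it exists because this set is a subset of $\mathbb R^Z$. When a countable group $H_n$ has been built, there are countably many pairs $(Z,f)$ with $Z\subseteq H_n$ finite and nonempty and $f\in\mathcal F_Z$; list them as $(Z_{n,j},f_{n,j})_{j\ge0}$. Fix a surjection $k\mapsto(n(k),j(k))$ from $\mathbb N$ onto $\mathbb N^2$ with $n(k)\le k$. Let $H_{k+1}$ be the extension of $H_k$ by Lemma 6 for the pair with index $(n(k),j(k))$; its $f$ is still Katětov, since the metric on $H_{n(k)}$ does not change. Every pair is treated at some stage. Let $H_\infty=\bigcup_kH_k$, with the common metric. Given a finite nonempty $Z\subseteq H_\infty$, a positive Katětov $f$ on $Z$ and $\kappa>0$, we have $Z\subseteq H_n$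 for some $n$; choose $f'\in\mathcal F_Z$ with $|f-f'|<\kappa$ on $Z$. At some stage a $b$ with $d(b,z)=f'(z)$ was added. So
$$|d(b,z)-f(z)|<\kappa\quad\text{for all }z\in Z,\ \text{for some } b\in H_\infty.\tag{9}$$

**Step 2: complete.** Let $G$ be the metric completion of $H_\infty$. Since $d(g+h,g'+h')\le d(g,g')+d(h,h')$ and $g\mapsto-g$ is an isometry, the operations extend continuously to $G$. By density and continuity $G$ is an abelian group, its metric is invariant and complete, and it has exponent $2$ if $\Lambda=\mathbb Z/2$. It is separable because $H_\infty$ is countable.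

**Step 3: $G$ has the approximate extension property.** Property (9) concerns points of $H_\infty$ and positive functions; we transfer it to $G$. Let $Z\subseteq G$ be finite and nonempty, $f$ Katětov on $Z$, $\kappa>0$. Put $\hat f(g)=\min_{z\in Z}(f(z)+d(z,g))$ for $g\in G$. Then $\hat f$ extends $f$, because $f(z)+d(z,z_0)\ge f(z_0)$ with equality for $z=z_0$. It is $1$-Lipschitz. For $g,g'\in G$ and $z,z'\in Z$ we have $d(g,g')\le d(g,z)+d(z,z')+d(z',g')\le(f(z)+d(z,g))+(f(z')+d(z',g'))$, so $d(g,g')\le\hat f(g)+\hat f(g')$. So $\hat f$ is Katětov on $G$, and $\hat f+\kappa$ is Katětov and positive. For each $z\in Z$ pick $z'\in H_\infty$ with $d(z,z')<\kappa$, and apply (9) to $\hat f+\kappa$ on $\{z':z\in Z\}$. The resulting $b$ satisfies, for $z\in Z$,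
$$|d(b,z)-f(z)|\le|d(b,z)-d(b,z')|+|d(b,z')-\hat f(z')-\kappa|+\kappa+|\hat f(z')-\hat f(z)|<4\kappa .$$
As $\kappa$ was arbitrary, $G$ has the approximate extension property, and by Lemma 7 it is isometric to $\mathbb U$. So Theorem 2 applies to $G$.

**Step 4: the two alternatives.** Let $\Lambda=\mathbb Z$. The $1$-Lipschitz homomorphisms $\chi$ on the groups $H_k$ extend one another, so they define a $1$-Lipschitz homomorphism on $H_\infty$, which extends to a continuous homomorphism $G\to\mathbb R$. It is nontrivial, being the identity on $H_0=\mathbb Z$. By Theorem 2, $G$ is not extremely amenable.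

Let $\Lambda=\mathbb Z/2$. Then $G$ has exponent $2$, so $\|mg\|\in\{0,\|g\|\}$ for all $m$, and $\|mg\|/m\to0$ for every $g\in G$. By Theorem 2, $G$ is extremely amenable. $\blacksquare$
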